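\title{A branched covering of the 4-sphere that is not topologically equivalent to a quasiregular map}

\begin{abstract}
We construct a discrete open map $F:\mathbf S^4\to\mathbf S^4$ such that $\phi\circ F\circ\psi$ is not quasiregular for any homeomorphisms $\phi,\psi$ of $\mathbf S^4$. If such a composition were quasiregular, every manifold carrying a map that is locally modeled on $F$ would inherit a quasiconformal structure. We build $F$ so that a closed topological 4-manifold without a quasiconformal structure carries such a map. The map $F$ is piecewise linear away from two points, and the same obstruction can be inserted into an arbitrarily small open set of any branched covering of $\mathbf S^4$.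
\end{abstract}

\section{Introduction}\label{sec:intro}

All maps in this paper are continuous. A map $f:X\to Y$ is a \emph{branched covering} if it is open and \emph{discrete}, that is, every fiber $f^{-1}(y)$ is a discrete subset of $X$. For a domain $\Omega\subset\mathbf R^n$, $n\ge2$, a nonconstant map $f:\Omega\to\mathbf R^n$ is \emph{quasiregular} if $f\in W^{1,n}_{loc}(\Omega;\mathbf R^n)$ and there is $K\ge1$ with
\[
|f'(x)|^n\le K\,J_f(x)\qquad\text{for almost every }x\in\Omega,
\]
where $|f'(x)|$ is the operator norm of the differential and $J_f$ the Jacobian determinant. The differential maps the unit ball to an ellipsoid whose longest semi-axis is $|f'(x)|$ and whose volume is proportional to $|J_f(x)|$, so the inequality bounds the eccentricity of the ellipsoid and forbids reversal of orientation. A self-map of $\mathbf S^n=\mathbf R^n\cup\{\infty\}$ is quasiregular if it is quasiregular, with a single $K$, in the local coordinates given by M\"obius transformations (or stereographic charts).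

Quasiregular maps are discrete and open \cite[Ch.~I.4]{Rickman}, and these two properties survive composition with homeomorphisms. The question below asks whether they are all that topology remembers of a quasiregular map. It is posed in Heinonen's article \cite{Heinonen}, where it carries the reference ``[16, Question 28]''.

\medskip
\noindent\textbf{Question.} \emph{Is there a branched covering $f:\mathbf S^n\to\mathbf S^n$, for some $n\ge3$, such that $\phi\circ f\circ\psi$ fails to be quasiregular for every pair of homeomorphisms $\phi,\psi:\mathbf S^n\to\mathbf S^n$?}
\medskip

The first examples one tries suggest the answer no. If $f$ is a homeomorphism, take $\phi=f^{-1}$ and $\psi=\mathrm{id}$. The winding map $w(r,\vartheta,z)=(r,m\vartheta,z)$, in cylindrical coordinates on $\mathbf R^n=\mathbf R^2\times\mathbf R^{n-2}$, is Lipschitz with $|w'|=J_w=m$ off the axis, so it is quasiregular with $K=m^{n-1}$; it commutes with $x\mapsto x/|x|^2$, so the same holds near $\infty$. More generally, take a simplicial map between subdivisions of the boundary of an $(n+1)$-simplex that is injective on simplices and preserves orientation on $n$-simplices, and transport it to $\mathbf S^n$ by radial projection. The result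 is Lipschitz, and on each of finitely many compact curved simplices it is an orientation preserving diffeomorphism, so $|f'|^n/J_f$ is bounded. A counterexample must therefore be inequivalent to every such piecewise linear map, and one needs an obstruction that no change of coordinates in domain and target can remove. In dimension four there is one.

\begin{theorem}\label{thm:main}
There is a branched covering $F:\mathbf S^4\to\mathbf S^4$ such that $\phi\circ F\circ\psi$ is not quasiregular for any homeomorphisms $\phi,\psi:\mathbf S^4\to\mathbf S^4$.
\end{theorem}

The proof gives more, and to state it we need quasiconformal structures. The \emph{modulus} $\mathsf M(\Gamma)$ of a family $\Gamma$ of paths in $\mathbf R^n$ is the infimum of $\int\varrho^n\,dx$ over Borel functions $\varrho\ge0$ with $\int_\gamma\varrho\,ds\ge1$ for every locally rectifiable $\gamma\in\Gamma$. A homeomorphism $\tau$ between open subsets of $\mathbf R^n$ is \emph{quasiconformal} (QC) if there is $K$ with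
\[
K^{-1}\mathsf M(\Gamma)\le\mathsf M(\tau\Gamma)\le K\,\mathsf M(\Gamma)
\]
for all path families $\Gamma$ in its domain; it may reverse orientation. It is \emph{locally QC} if every point has a neighborhood on which it is QC. A \emph{QC structure} on a topological manifold is a maximal atlas with locally QC transition maps. A map between manifolds with QC structures is \emph{locally quasiregular} if each point has a neighborhood on which the map is quasiregular in suitable charts. Finally, let $B_f$ be the set of points at which $f$ is not locally injective. The \emph{degree} of a branched covering $f:\mathbf S^4\to\mathbf S^4$ is the number of preimages of a point off $f(B_f)$; Section~\ref{sec:sum} recalls why this number is well defined.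

\begin{theorem}\label{thm:supp}
The map $F$ in Theorem~\ref{thm:main} can be chosen so that moreover:
\begin{enumerate}
\item[(a)] There are no QC structures, standard or not, on the domain and target 4-spheres for which $F$ is locally quasiregular.
\item[(b)] There are points $x_0,z_0$ and a PL structure (hence a QC structure) on the domain minus $\{x_0,z_0\}$ for which $F$, restricted to this set, is PL and locally quasiregular into the standard 4-sphere.
\item[(c)] For every branched covering $f:\mathbf S^4\to\mathbf S^4$ and every nonempty open $V\subset\mathbf S^4$ there is a branched covering $f':\mathbf S^4\to\mathbf S^4$ with $f'=f$ off $V$ and property \textup{(a)}. There are maps with property \textup{(a)} of every degree $d\ge\deg F$.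
\end{enumerate}
\end{theorem}

The obstruction comes from a closed 4-manifold $M$ with no QC structure, which exists by Donaldson and Sullivan \cite{DS}. Section~\ref{sec:descent} shows that if $F$ is locally quasiregular and a map $p:M\to\mathbf S^4$ looks like $F$ near each point, then $M$ inherits a QC structure. It remains to construct $F$ and $p$. Section~\ref{sec:surfaces} does this by hand for a triangulated surface and isolates what goes wrong for $M$. After the PL preliminaries of Section~\ref{sec:pl}, Sections \ref{sec:sum} and~\ref{sec:reduction} reduce both theorems to finding a separate spherical model for $p$ near each point, and Sections \ref{sec:wild}--\ref{sec:stars} construct $p$ and the models.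

\section{Quasiconformal structures descend}\label{sec:descent}

\begin{definition}
Let $F:X\to Y$ and $p:M\to Y$ be maps of $n$-manifolds. We call $p$ \emph{locally modeled on $F$} if there are an open cover $\{O_i\}$ of $M$ and open embeddings $h_i:O_i\to X$ with $F\circ h_i=p|_{O_i}$.
\end{definition}

Use the $h_i$ to transfer charts from $X$ to $M$. The transition maps are then expressions in charts of $\tau=h_jh_i^{-1}$, a homeomorphism between open subsets of $X$, and
\[
F\circ\tau=F h_jh_i^{-1}=p\,h_i^{-1}=F
\]
on the domain of $\tau$. The point is that this equation forces $\tau$ to be as good as $F$.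

\begin{example}
Let $F(z)=z^k$ on $\mathbf C$ and let $\tau$ be a homeomorphism between plane domains with $\tau(z)^k=z^k$. Off the origin, $\tau(z)/z$ is a continuous function into the $k$th roots of unity on a connected set, so it is constant and $\tau$ is a rotation. Hence a surface $M$ with a map $p:M\to\mathbf C$ locally modeled on $z^k$ has an atlas with conformal transition maps.
\end{example}

In the example the branch set is a point and can be ignored. In general $\tau$ is a local inverse of $F$ composed with $F$ only away from the branch set, over which we have no control. Modulus inequalities avoid the difficulty because they hold across the branch set. For a quasiregular map $f:\Omega\to\mathbf R^n$ and $A\subset \Omega$ put $N(f,A)=\sup_y\#(f^{-1}(y)\cap A)$. There are finite constants $K_O(f)$, $K_I(f)$ such that the following hold \cite[Thms.~II.2.4, II.8.1, Ch.~I.4]{Rickman}.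
\begin{enumerate}
\item[(KO)] $\mathsf M(\Gamma)\le K_O(f)\,N(f,A)\,\mathsf M(f\Gamma)$ for every path family $\Gamma$ in a Borel set $A$ with $N(f,A)<\infty$.
\item[(KI)] $\mathsf M(f\Gamma)\le K_I(f)\,\mathsf M(\Gamma)$ for every path family $\Gamma$ in $\Omega$ (Poletsky's inequality).
\item[(N)] Each point of $\Omega$ has a neighborhood $U$ with $N(f,U)<\infty$.
\end{enumerate}

\begin{proposition}\label{prop:descent}
Let $F:X\to Y$ be a discrete open map of $n$-manifolds and let $p:M\to Y$ be locally modeled on $F$. If $X$ and $Y$ have QC structures for which $F$ is locally quasiregular, then $M$ has a QC structure.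
\end{proposition}

\begin{proof}
Take as charts of $M$ the maps $\xi\circ h_i$, with $\xi$ a chart of $X$. We must show that $\tau=h_jh_i^{-1}$ is locally QC in charts of $X$. Inverses and compositions of locally QC maps are locally QC, so near a point $a$ in the domain of $\tau$ we may test this in any one pair of charts at $a$ and $\tau(a)$.

Choose charts $\xi_1$ at $a$, $\xi_2$ at $\tau(a)$, and $\eta_1,\eta_2$ at $F(a)=F(\tau(a))$ such that $f_1=\eta_1F\xi_1^{-1}$ and $f_2=\eta_2F\xi_2^{-1}$ are quasiregular near $\xi_1(a)$ and $\xi_2(\tau(a))$. The transition map $t=\eta_2\eta_1^{-1}$ is QC, with some constant $K'$, on a neighborhood $H$ of $\eta_1(F(a))$. Choose an open neighborhood $V$ of $a$ so small that $\xi_1(V)$ and $\xi_2(\tau V)$ lie where $f_1$ and $f_2$ are quasiregular, $\eta_1F(V)\subset H$, and, by (N), $N=\max(N(F,V),N(F,\tau V))<\infty$. Put $\tau'=\xi_2\tau\xi_1^{-1}$. From $F\tau=F$ we get $f_2\tau'=tf_1$ on $\xi_1(V)$. For a path family $\Gamma$ in $\xi_1(V)$, (KO) and (KI) give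
\begin{align*}
\mathsf M(\Gamma)&\le K_O(f_1)N\,\mathsf M(f_1\Gamma)\le K_O(f_1)NK'\,\mathsf M(f_2\tau'\Gamma)\le K_O(f_1)K_I(f_2)NK'\,\mathsf M(\tau'\Gamma),\\
\mathsf M(\tau'\Gamma)&\le K_O(f_2)N\,\mathsf M(f_2\tau'\Gamma)\le K_O(f_2)NK'\,\mathsf M(f_1\Gamma)\le K_O(f_2)K_I(f_1)NK'\,\mathsf M(\Gamma).
\end{align*}
So $\tau'$ is QC on $\xi_1(V)$. The atlas $\{\xi\circ h_i\}$ extends to a maximal one.
\end{proof}

\begin{corollary}\label{cor:descent}
Let $F:\mathbf S^4\to\mathbf S^4$ be a branched covering, $M$ a closed 4-manifold with no QC structure, and $p:M\to\mathbf S^4$ locally modeled on $F$. Then $F$ has property \textup{(a)} of Theorem~\ref{thm:supp}, and no composition $\phi\circ F\circ\psi$ with homeomorphisms $\phi,\psi$ is quasiregular.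
\end{corollary}

\begin{proof}
The first claim is Proposition~\ref{prop:descent}. Suppose $G=\phi F\psi$ is quasiregular. Let $c,c'$ run over the standard charts of $\mathbf S^4$, whose transition maps are conformal and preserve moduli. The charts $c\circ\psi^{-1}$ on the domain and $c'\circ\phi$ on the target define QC structures, and in them $F$ reads $c'\phi F\psi c^{-1}=c'Gc^{-1}$, which is quasiregular. This contradicts (a).
\end{proof}

\section{The construction for surfaces}\label{sec:surfaces}

One might expect that a map locally modeled on a self-map of a sphere has a domain resembling a sphere. This is not so. We show by hand that every closed oriented triangulated surface $M$ carries a map locally modeled on a branched covering of $\mathbf S^2$. The three steps reappear in dimension four.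

\emph{The coloring map.} Subdivide $M$ barycentrically and give each new vertex the color $0$, $1$ or $2$, the dimension of the simplex of which it is the barycenter. Every small triangle has one vertex of each color; call it positive or negative according to whether its vertices, in color order, run counterclockwise. Triangles with a common edge have opposite signs. Let $\Sigma^2=\Delta_+\cup\Delta_-$ be the sphere obtained by gluing two copies of a triangle $e_0e_1e_2$ along their boundaries. Let $p:M\to\Sigma^2$ send each positive triangle to $\Delta_+$ and each negative one to $\Delta_-$, linearly, with color $j$ going to $e_j$. The definitions agree on common edges, and $p$ is a local homeomorphism away from the vertices.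

\emph{Local models.} Around a vertex $v$ of color $j$ there are $2k$ triangles of alternating sign, numbered $0,\dots,2k-1$ counterclockwise starting with a positive one; for instance $k=2$ if $j=1$ and $k=3$ if $j=2$. Choose a homeomorphism $\sigma:\mathbf C\cup\{\infty\}\to\Sigma^2$ with $\sigma(0)=e_j$ which takes the upper and lower halves of the unit disk to the corners of $\Delta_+$ and $\Delta_-$ at $e_j$, in such a way that $\sigma^{-1}p$ preserves orientation. Near $v$ define $h$ on the $l$th triangle as the $k$th root of $\sigma^{-1}p$ with argument in $[l\pi/k,(l+1)\pi/k]$. Then $h$ is an open embedding and $\sigma(h^k)=p$, so $f_v(z)=\sigma(z^k)$ is a model for $p$ near $v$. Near any other point the identity of $\Sigma^2$ is a model, with $h=p$. By compactness, finitely many small open sets $O_i$ cover $M$, each with a model $f_i:E_i\to\Sigma^2$, where $E_i$ is a sphere and $h_i(O_i)$ is not dense in $E_i$.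

\emph{The sum.} To merge two models $f:E\to\Sigma^2$ and $g:E'\to\Sigma^2$, choose a disk $P\subset\Sigma^2$ and disks $\tilde P\subset E$, $\tilde P'\subset E'$ mapped homeomorphically onto it. Remove the interiors of $\tilde P,\tilde P'$ and join the two boundary circles by an annulus $A$ mapped onto $P$. For $A=\{1/R\le|z|\le R\}$ the map
\[
\beta(re^{it})=re^{it}+\frac1{re^{it}}=\Big(r+\frac1r\Big)\cos t+i\Big(r-\frac1r\Big)\sin t
\]
serves: it maps $A$ onto a filled ellipse, which we identify with $P$, takes each boundary circle homeomorphically onto the boundary ellipse, and branches only at $z=\pm1$. The new domain is a disk, an annulus and a disk, hence a sphere. Attach each $f_i$ in this way to the identity of $\Sigma^2$, over disjoint disks $P_i$, removing from $E_i$ a disk that misses the closure of $h_i(O_i)$. The result is a single branched covering $F$ on which $p$ is locally modeled, whatever the genus of $M$.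

For PL manifolds this produces no obstruction, since they have QC structures anyway (Lemma~\ref{lem:qr}). A closed 4-manifold $M$ without QC structure has no PL structure, but $M$ minus a point $x_0$ has one. The coloring map of a triangulation of $M\setminus x_0$ has no limit at $x_0$: the complement of a neighborhood of $x_0$ is compact and meets finitely many simplices, so the neighborhood contains whole top-dimensional simplices, each mapped onto $\Delta_+$ or $\Delta_-$. We need a different map near $x_0$, which has a spherical model and which can be matched with a coloring map on the rest of $M$.

\section{Positive PL maps}\label{sec:pl}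

We work in the PL category of \cite{RS}. A \emph{polyhedron} is a subset of a Euclidean space triangulated by a locally finite simplicial complex, and a map of polyhedra is PL if each point has a neighborhood with a finite triangulation on whose simplices the map is linear (that is, affine) into Euclidean space. A \emph{PL structure} on a manifold is an atlas with PL transition maps; it makes the manifold a polyhedron. A PL ball or sphere is a polyhedron PL homeomorphic to a simplex or its boundary. Triangulations are always compatible with the PL structure. $A*B$ denotes the join, so $a*L$ is a cone and $\{a,a'\}*L$ a suspension, and maps $A\to A'$, $B\to B'$ have a join $A*B\to A'*B'$, linear on the joining segments. From \cite{RS} we use: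
\begin{enumerate}
\item[(R1)] a PL map of compact polyhedra becomes simplicial after subdividing given triangulations, and a subdivision of a subcomplex extends to the complex;
\item[(R2)] the closed complement of a PL $n$-ball in a PL $n$-sphere is a PL ball;
\item[(R3)] a PL homeomorphism between the boundaries of PL balls extends to the balls;
\item[(R4)] any two points of a PL $n$-sphere, $n\ge2$, can be moved to any two others by a PL homeomorphism.
\end{enumerate}
We also use these elementary facts: preimages of subpolyhedra under PL maps are subpolyhedra; a compact set that is locally a subpolyhedron is a subpolyhedron; a compact subpolyhedron of a compact polyhedron is a subcomplex of some triangulation; a map that is PL on each of two closed subpolyhedra is PL on their union; the inverse of a PL homeomorphism is PL; a join of PL spheres is a PL sphere; the link of a vertex that has a PL $n$-manifold neighborhood is a PL $(n-1)$-sphere; a closed subpolyhedron of codimension at least two does not separate a connected PL manifold.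

\subsection*{Degree and signs}
Let $f:X\to Y$ be a map of oriented $n$-manifolds, $U\subset X$ open with compact closure, and $y\notin f(\partial U)$. The degree $\deg(f,U,y)$ is an integer, locally constant in $y$, and if $f^{-1}(y)\cap U$ is finite it is the sum of the local degrees of $f$ at the points of this set. An injective map on a connected open set has constant local degree $\pm1$, and for an affine isomorphism this is the sign of the determinant. An ordered $n$-simplex $(a_0,\dots,a_n)$ of a triangulated subpolyhedron of $X$ has open interior in $X$ by invariance of domain. Its \emph{sign} is the local degree of the linear isomorphism onto it from the standard ordered simplex of $\mathbf R^n$. A linear isomorphism of $n$-simplices preserves orientation if and only if corresponding orderings have the same sign.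

\begin{lemma}\label{lem:swap}
Two distinct $n$-simplices $(a,t_1,\dots,t_n)$ and $(a',t_1,\dots,t_n)$ of a triangulated subpolyhedron of an oriented $n$-manifold have opposite signs.
\end{lemma}

\begin{proof}
Take two simplices in $\mathbf R^n$ on opposite sides of a common face and map them linearly to the given ones. This map is injective on the connected interior of the union, so its local degree is constant, while the two Euclidean simplices have determinants of opposite sign.
\end{proof}

A PL map is \emph{nondegenerate} if it is finite-to-one on compact sets. A nondegenerate simplicial map is injective on simplices, since otherwise it would collapse an edge.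

\begin{definition}
A PL map $f:X\to Y$ of oriented PL $n$-manifolds is \emph{positive} if it is nondegenerate and there is a dense open set $G_f\subset X$ on which $f$ is a local homeomorphism of local degree $+1$.
\end{definition}

The definition mentions no triangulation, but a positive map preserves orientation on every $n$-simplex on which it is linear, because the interior of the simplex meets $G_f$. Conversely, a simplicial map of closed triangulated manifolds that is injective on simplices and preserves orientation on $n$-simplices is positive. A composition $gf$ of positive maps is positive: $G_f\cap f^{-1}(G_g)$ is dense in $G_f$, since $f$ is a local homeomorphism there. Positivity is what excludes folds such as $(x,y)\mapsto(|x|,y)$, which is PL and nondegenerate but not open.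

\begin{lemma}\label{lem:open}
A positive map $f:X\to Y$ is a branched covering.
\end{lemma}

\begin{proof}
Fibers meet compact sets in finite sets, so $f$ is discrete. Let $x\in X$. By (R1) there is a compact polyhedral neighborhood $P$ of $x$, triangulated so that $f|_P$ is simplicial into a triangulation of a compact subpolyhedron of $Y$. Let $U\subset\operatorname{int}P$ be an arbitrarily small compact neighborhood of $x$ with $U\cap f^{-1}(f(x))=\{x\}$, and let $V\ni f(x)$ be a connected open set missing $f(\partial U)$. Then $d=\deg(f,\operatorname{int}U,y)$ is the same for all $y\in V$. Let $Z$ be the image of the $(n-1)$-skeleton of $P$, a closed nowhere dense set. For $y\in V\setminus Z$ the preimages of $y$ in $U$ lie in open $n$-simplices and have local degree $+1$, so their number is $d$. Each open $n$-simplex is mapped homeomorphically onto an open set, so $f^{-1}(Z)$ is nowhere dense in it. The nonempty open set $\operatorname{int}U\cap f^{-1}(V)$ meets an open $n$-simplex, hence contains a point off $f^{-1}(Z)$, and $d\ge1$. Thus $V\setminus Z\subset f(U)$, and $V\subset f(U)$ because $f(U)$ is compact. So $f(U)$ is a neighborhood of $f(x)$.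
\end{proof}

\begin{lemma}\label{lem:susp}
Let $\ell:L_1\to L_2$ be a simplicial map of triangulated PL 3-spheres that is injective on simplices. Orient the PL 4-spheres $E_j=\{a_j,a_j'\}*L_j$, and let $S\ell:E_1\to E_2$ be the join of $a_1\mapsto a_2$, $a_1'\mapsto a_2'$ with $\ell$. If $S\ell$ preserves orientation on $a_1*\tau$ for every 3-simplex $\tau$ of $L_1$, then $S\ell$ is positive.
\end{lemma}

\begin{proof}
$S\ell$ is simplicial and injective on simplices. By Lemma~\ref{lem:swap}, replacing $a_1$ by $a_1'$ reverses the sign of $a_1*\tau$, and replacing $a_2$ by $a_2'$ reverses the sign of its image $a_2*\ell(\tau)$. So $S\ell$ also preserves orientation on $a_1'*\tau$.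
\end{proof}

\begin{lemma}\label{lem:qr}
A PL structure defines a QC structure, and a positive map is locally quasiregular for the QC structures so defined. For a PL 4-sphere $\Sigma$ there is a homeomorphism $\Sigma\to\mathbf S^4$ carrying this QC structure to the standard one.
\end{lemma}

\begin{proof}
A PL map between open subsets of $\mathbf R^n$ is, near each point, continuous and affine on each of finitely many simplices covering a convex neighborhood, hence locally Lipschitz. So PL transition maps are locally bi-Lipschitz. An $L$-bi-Lipschitz map $\tau$ is QC with $K=L^{2n}$: if $\varrho$ is admissible for $\tau\Gamma$, then $L\varrho\circ\tau$ is admissible for $\Gamma$, and $\int(L\varrho\circ\tau)^n\le L^{2n}\int\varrho^n$; apply the same to $\tau^{-1}$. In orientation preserving PL charts a positive map is locally Lipschitz, so in $W^{1,n}_{loc}$, and the linear parts $T_1,\dots,T_r$ of its affine pieces near a point have positive determinant; take $K=\max_l|T_l|^n/\det T_l$.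

Identify $\Sigma$ with the boundary of a 5-simplex centered at $0\in\mathbf R^5$. Radial projection $x\mapsto x/|x|$ to the round sphere is Lipschitz, and so is its inverse $x\mapsto x/\|x\|$, where $\|\cdot\|$ is the Minkowski gauge of the simplex. PL charts of $\Sigma$ are locally bi-Lipschitz, so their transition maps to stereographic charts are locally bi-Lipschitz.
\end{proof}

\begin{example}[PL winding maps]\label{ex:winding}
For $m\ge1$ let $\Gamma_m$ be the polygon with vertices $a_j$, $j\in\mathbf Z/3m$, let $J$ be the boundary of a 3-simplex, and let $\Omega_m=\Gamma_m*J$, a PL 4-sphere. Let $\omega_m:\Omega_m\to\Omega_1$ be the join of the simplicial $m$-fold covering $a_j\mapsto a_{j\bmod3}$ with the identity of $J$. It is simplicial and injective on simplices. The complement $\Omega_m\setminus J$ is the product of $\Gamma_m$ with the open cone on $J$, and there $\omega_m$ is the product of the covering with the identity. So $\omega_m$ is an $m$-fold covering off $J$, with constant local degree because $\Omega_m\setminus J$ is connected. For suitable orientations $\omega_m$ is positive, hence a branched covering of degree $m$.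
\end{example}

\section{Sums of branched coverings}\label{sec:sum}

First we check that the degree is well defined. Let $f$ be a branched covering between 4-spheres. It is onto, since its image is open and compact, and its fibers are compact and discrete, hence finite. If $y\notin f(B_f)$, choose disjoint open neighborhoods $U_1,\dots,U_d$ of the preimages of $y$ on which $f$ is injective; every point of the open set $\bigcap_kf(U_k)$ minus the compact set $f(\mathbf S^4\setminus\bigcup_kU_k)$ has exactly $d$ preimages. So the number of preimages is locally constant off the compact set $f(B_f)$. By a theorem of Chernavskii and V\"ais\"al\"a \cite{Vaisala},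
\begin{enumerate}
\item[(V)] for a discrete open map $f$ of $n$-manifolds, $\dim f(B_f)\le n-2$.
\end{enumerate}
A compact set of dimension at most $2$ in $\mathbf S^4$ is nowhere dense and has connected complement, so the number is constant. We use (V) only for degrees and in Theorem~\ref{thm:supp}(c).

The role of the annulus is played by a piece of $\omega=\omega_2$. Let $s$ be an open 4-simplex of $\Omega_1$; its preimage consists of two open 4-simplices $s_1,s_2$, each mapped linearly onto $s$. Let $Q\subset s$ be a smaller closed linear 4-simplex and $Q_j=s_j\cap\omega^{-1}(Q)$. Put
\[
Q^c=\Omega_1\setminus\operatorname{int}Q,\qquad A=\omega^{-1}(Q^c)=\Omega_2\setminus\operatorname{int}(Q_1\cup Q_2).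
\]
By (R2), $Q^c$ is a PL ball. The map $\omega|_A:A\to Q^c$ is onto, and it maps $s_j\setminus\operatorname{int}Q_j$, an open neighborhood of $\partial Q_j$ in $A$, homeomorphically onto the open neighborhood $s\setminus\operatorname{int}Q$ of $\partial Q$ in $Q^c$.

To recognize spheres we use two facts. By \emph{Brown's generalized Schoenflies theorem}, if a 3-sphere in $\mathbf S^4$ has a neighborhood homeomorphic to $\mathbf S^3\times(-1,1)$ in which it is the middle level, then the closure of each complementary component is a closed 4-ball. By the \emph{Alexander trick} (coning), a homeomorphism between the boundaries of closed balls extends to the balls.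

\begin{lemma}\label{lem:sum}
Let $\Sigma$ be an oriented PL 4-sphere and let $f:E\to\Sigma$, $g:E'\to\Sigma$ be branched coverings whose domains are topological 4-spheres. Let $\tilde G\subset E$ and $\tilde G'\subset E'$ be open sets mapped homeomorphically onto the same open set $G\subset\Sigma$. Let $P\subset G$ be a 4-simplex that is linear in a PL chart around it, with lifts $\tilde P\subset\tilde G$, $\tilde P'\subset\tilde G'$. Then there are a topological 4-sphere
\[
E''=(E\setminus\operatorname{int}\tilde P)\cup A\cup(E'\setminus\operatorname{int}\tilde P')
\]
containing $E\setminus\tilde P$ and $E'\setminus\tilde P'$ as open subsets disjoint from $A$, and a branched covering $f\#g:E''\to\Sigma$, such that: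
\begin{enumerate}
\item[(i)] $f\#g$ equals $f$ on the first piece and $g$ on the third, and maps $A$ onto $P$;
\item[(ii)] there is a homeomorphism $E''\to E$ that is the identity on $E\setminus\operatorname{int}\tilde P$;
\item[(iii)] $\deg(f\#g)=\deg f+\deg g$;
\item[(iv)] if $Z\subset E\setminus\tilde G$ and $Z'\subset E'\setminus\tilde G'$ are finite and $E\setminus Z$, $E'\setminus Z'$ have oriented PL structures for which $f,g$ are positive, then $E''\setminus(Z\cup Z')$ has an oriented PL structure for which $f\#g$ is positive.
\end{enumerate}
\end{lemma}

\begin{proof}
Choose a PL homeomorphism $\chi:Q^c\to P$ and put $\beta=\chi\circ\omega|_A$. Glue $\partial Q_1$ to $\partial\tilde P$ by $(f|_{\tilde G})^{-1}\beta$ and $\partial Q_2$ to $\partial\tilde P'$ by $(g|_{\tilde G'})^{-1}\beta$. Then $f,\beta,g$ fit together to a map $f\#g$ satisfying (i).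

(ii) Dilating $P$ about its barycenter in the chart gives a two-sided collar of $\partial P$ in $G$, which lifts to $\tilde G'$. By Brown's theorem $E'\setminus\operatorname{int}\tilde P'$ is a ball. By the Alexander trick the gluing map extends to a homeomorphism of $Q_2$ onto this ball, so $A\cup(E'\setminus\operatorname{int}\tilde P')$ is homeomorphic to $\Omega_2\setminus\operatorname{int}Q_1$ by a map that is the identity on $A$. This is a ball with boundary $\partial Q_1$ by (R2). A second use of the Alexander trick maps it onto $\tilde P$ extending the gluing map, which gives (ii); in particular $E''$ is a sphere.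

\emph{Branched covering.} On the open sets $E\setminus\tilde P$, $A\setminus\partial A$, $E'\setminus\tilde P'$ the map is $f$, $\chi\omega$ or $g$, so it is discrete and open. Near the first gluing sphere consider the open set $R=(\tilde G\setminus\operatorname{int}\tilde P)\cup(s_1\setminus\operatorname{int}Q_1)$. Its two parts are mapped homeomorphically onto $G\setminus\operatorname{int}P$ and onto $H=\chi(s\setminus\operatorname{int}Q)$, an open neighborhood of $\partial P$ in $P$. These images meet exactly in $\partial P$, and their union $G\setminus(P\setminus H)$ is open in $\Sigma$. So $f\#g$ maps $R$ homeomorphically onto an open set. The same argument applies to $R'=(\tilde G'\setminus\operatorname{int}\tilde P')\cup(s_2\setminus\operatorname{int}Q_2)$.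

(iii) A point $y\notin P$ has no preimages in $A$, $\tilde P$ or $\tilde P'$, so $(f\#g)^{-1}(y)=f^{-1}(y)\sqcup g^{-1}(y)$. By (V) we can take $y$ off the branch values of all three maps.

(iv) Keep the given structures on $E\setminus(\tilde P\cup Z)$ and $E'\setminus(\tilde P'\cup Z')$. Give $A\setminus\partial A$ the PL structure of $\Omega_2$ and the orientation for which $\chi\omega$ is positive; it exists because $\chi$ has constant local degree on $\operatorname{int}Q^c$. On $R$ and $R'$ pull back the PL structure and orientation of $\Sigma$ by $f\#g$. The overlaps are $\tilde G\setminus\tilde P$, $s_1\setminus Q_1$, $s_2\setminus Q_2$, $\tilde G'\setminus\tilde P'$. On each, $f\#g$ is injective and positive for the first structure, hence an orientation preserving PL homeomorphism onto an open subset of $\Sigma$, so the structures agree. The map is positive on each of the five open sets and has finite fibers.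
\end{proof}

\section{Reduction to finitely many models}\label{sec:reduction}

The remaining sections prove the following statement.

\begin{proposition}\label{prop:models}
There are a closed 4-manifold $M$ with no QC structure, an oriented PL 4-sphere $\Sigma$, a map $p:M\to\Sigma$, and a finite family of branched coverings $f_i:E_i\to\Sigma$ of topological 4-spheres, $i\in I$, $0\in I$, with the following properties.
\begin{enumerate}
\item[(i)] There are sets $O_i\subset C_i\subset M$, with $C_i$ compact and identified with a proper subset of $E_i$, such that $f_i=p$ on $C_i$, each $O_i$ is open in $M$ and in $E_i$, and the $O_i$ cover $M$.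
\item[(ii)] With $Z_0=\{x_0,z_0\}\subset E_0$ a two-point set and $Z_i=\emptyset$ for $i\ne0$, each $E_i\setminus Z_i$ has an oriented PL structure for which $f_i$ is positive.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorems \ref{thm:main} and \ref{thm:supp} from Proposition~\ref{prop:models}]
Identify $\Sigma$ with $\mathbf S^4$ as in Lemma~\ref{lem:qr}.

\emph{Construction of $F$.} The maps $f_i$ need not be injective over a common open set away from the $C_i$, so we attach them one at a time to the identity map of $\Sigma$, whose domain we call the hub. The set $E_i\setminus(C_i\cup Z_i)$ is open and nonempty, so by (ii) it contains a nonempty open set on which $f_i$ is a local homeomorphism. Choose points $a_i$ in these sets with distinct images, which is possible since the images of the sets are open, and choose open neighborhoods $\tilde G_i\subset E_i\setminus(C_i\cup Z_i)$ of $a_i$ mapped homeomorphically onto pairwise disjoint open sets $G_i\subset\Sigma$. Choose simplices $P_i\subset G_i$ as in Lemma~\ref{lem:sum}, with lifts $\tilde P_i\subset\tilde G_i$. Starting from the identity of the hub, apply Lemma~\ref{lem:sum} once for each $i$, with $g=f_i$ and with $\tilde G$ the copy of $G_i$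 in the hub. That copy is untouched by the earlier steps, because the $G_j$ are disjoint. We obtain a branched covering $F:X\to\Sigma$ of a topological 4-sphere
\[
X=\Big(\Sigma\setminus\bigcup_i\operatorname{int}P_i\Big)\cup\bigcup_iA_i\cup\bigcup_i\big(E_i\setminus\operatorname{int}\tilde P_i\big),
\]
equal to the identity on the first part and to $f_i$ on $E_i\setminus\operatorname{int}\tilde P_i$, with $F(A_i)=P_i$. Identify $X$ with $\mathbf S^4$.

\emph{Theorem~\ref{thm:main} and \textup{(a)}.} We have $O_i\subset C_i\subset E_i\setminus\tilde P_i$, and the last set is open in $X$. The inclusions $h_i:O_i\to X$ are therefore open embeddings with $F\circ h_i=p$. Apply Corollary~\ref{cor:descent}.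

(b) By Lemma~\ref{lem:sum}(iv), applied at each step, $X\setminus\{x_0,z_0\}$ has an oriented PL structure for which $F$ is positive. Apply Lemma~\ref{lem:qr}.

(c) We attach $F$ to $f$ inside $V$, keeping away from the $C_i$. The open set $X_0=X\setminus\bigcup_iC_i$ contains the punctured hub and the $A_i$, so $F(X_0)=\Sigma$. By (V), $f(B_f)\cup F(B_F)$ is nowhere dense, so the nonempty open set $f(V)$ contains a point $y$ outside it. Choose $a\in V$ and $a'\in X_0$ with $f(a)=F(a')=y$, and open neighborhoods of $a$ in $V$ and of $a'$ in $X_0$ on which $f$ and $F$ are injective. Let $G$ be the intersection of their images and $\tilde G\subset V$, $\tilde G'\subset X_0$ the parts over $G$. Lemma~\ref{lem:sum} gives $f\#F:E''\to\Sigma$, and by (ii) of that lemma we may regard it as a map $f'$ on $\mathbf S^4$ that equals $f$ off $\operatorname{int}\tilde P\subset V$. The $C_i$ lie in the open subset $X\setminus\tilde P'$ of $E''$, where $f\#F=F$, so $p$ is locally modeled on $f'$ and Corollary~\ref{cor:descent} gives (a) for $f'$. Finally $\deg f'=\deg f+\deg F$. Taking for $f$ the maps $\omega_m$, $m\ge1$, of Example~\ref{ex:winding}, together with $F$ itself, gives every degree $d\ge\deg F$.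
\end{proof}

\section{A model at the point where $M$ is not PL}\label{sec:wild}

Three theorems about 4-manifolds enter here.
\begin{enumerate}
\item[(DS)] There are closed simply connected topological 4-manifolds admitting no QC structure, for example with definite non-diagonalizable intersection form \cite{DS}.
\item[(Q)] Connected noncompact topological 4-manifolds are smoothable \cite{Quinn}, \cite[\S8.2]{FQ}.
\item[(PZ)] For every connected oriented open PL 4-manifold $W$ there is a PL branched covering $q:W\to\mathbf S^4\setminus\operatorname{End}W$ of finite degree (degree 4 suffices), with the end space $\operatorname{End}W$ tamely embedded in $\mathbf S^4$ \cite{PZ}. Here a PL branched covering is a proper nondegenerate PL map that is an ordinary finite covering over the complement of a closed subpolyhedron $B_q$ of dimension at most $2$.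
\end{enumerate}
In (PZ) the set $B_q$ lies in the target.

Let $M$ be as in (DS), with an orientation; simple connectivity is used only to know that $M$ is connected and orientable. Fix $x_0\in M$. By (Q), $M\setminus x_0$ has a smooth structure and hence, by triangulating, a PL structure.

One could apply (PZ) to $M\setminus x_0$. This would produce a map on $M$, but no branched covering of a sphere with the same germ at $x_0$, and there is no PL link at $x_0$ to suspend. So we reverse the order and apply (PZ) to a punctured neighborhood of $x_0$, whose two-point compactification is already a sphere. This yields the model at once; the work is then to extend its germ over $M$.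

Let $U\ni x_0$ be open in $M$ and homeomorphic to $\mathbf R^4$, let $E_0=U\cup\{z_0\}$ be its one-point compactification, a topological 4-sphere, and let
\[
W=U\setminus x_0=E_0\setminus\{x_0,z_0\},
\]
with the orientation and PL structure of an open subset of $M\setminus x_0$. Topologically $W\cong\mathbf S^3\times\mathbf R$, which has two ends. By (PZ) and (R4) there is a PL branched covering
\[
q:W\to S\setminus\{y_0,y_1\},\qquad S=\{y_0,y_1\}*S_0,
\]
where $S_0$ is a triangulated PL 3-sphere.

\begin{lemma}\label{lem:qbar}
For a suitable orientation of $S$ the map $q$ is positive. After naming $y_0,y_1$ suitably, $q$ extends to a branched covering $\bar q:E_0\to S$ with finite fibers, $\bar q^{-1}(y_0)=\{x_0\}$ and $\bar q^{-1}(y_1)=\{z_0\}$.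
\end{lemma}

\begin{proof}
Since $q$ is injective on the simplices of local triangulations, the closed subpolyhedron $q^{-1}(B_q)$ has dimension at most $2$. So $W\setminus q^{-1}(B_q)$ is open, dense and connected, $q$ is a local homeomorphism there, and its local degree is constant. Orient $S$ to make it $+1$. By Lemma~\ref{lem:open}, $q$ is discrete and open; being proper, it has finite fibers.

Properness gives the extension. Let $H_0\ni y_0$, $H_1\ni y_1$ be disjoint open sets. The set $q^{-1}(S\setminus(H_0\cup H_1))$ is compact in $W$, so it misses a small punctured ball around $x_0$. The punctured ball is connected, so it is mapped into $H_0$ or into $H_1$. Any two punctured balls around $x_0$ intersect, so the alternative does not change as $H_0,H_1$ shrink, and $q$ has the limit $y_0$ or $y_1$ at $x_0$. The same holds at $z_0$. The image of the extension $\bar q$ is compact and contains the dense set $S\setminus(B_q\cup\{y_0,y_1\})$, so $\bar q$ is onto. Only $x_0$ and $z_0$ can map to $y_0,y_1$, so they do so bijectively.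

For openness at $x_0$, let $D$ be an open neighborhood of $x_0$. The complement $H$ of the compact set $\bar q(E_0\setminus D)$ is an open neighborhood of $y_0$ with $\bar q^{-1}(H)\subset D$, and $H\subset\bar q(D)$ because $\bar q$ is onto. The argument at $z_0$ is the same.
\end{proof}

We cut $M$ along the preimage of the equator $S_0$. Let $u:S\to[-1,1]$ be linear on simplices with $u(y_0)=-1$, $u|_{S_0}=0$, $u(y_1)=1$, and put $S_-=\{u\le0\}=y_0*S_0$, $S_+=\{u\ge0\}=y_1*S_0$. Define
\begin{gather*}
C_0=\bar q^{-1}(S_-),\qquad O_0=\bar q^{-1}(\{u<0\}),\qquad Y=q^{-1}(S_0),\\
N=M\setminus O_0,\qquad N^+=M\setminus\bar q^{-1}(\{u<-\tfrac12\}).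
\end{gather*}
The set $C_0$ is compact and misses $z_0$, so $C_0\subset U\subset M$. The set $O_0$ is a neighborhood of $x_0$, open in $E_0$ and in $M$. Also $M=N\cup C_0$ and $N\cap C_0=Y$. We do not know that $N$ is a manifold with boundary $Y$, since $Y$ may be singular where it meets $q^{-1}(B_q)$. The following weaker properties suffice.

\begin{lemma}\label{lem:N}
\begin{enumerate}
\item[(i)] $Y\subset N\subset N^+$ are compact subpolyhedra of $M\setminus x_0$, $\dim Y\le3$, and $N\subset\operatorname{int}N^+$.
\item[(ii)] In any triangulation of $N$, every simplex is a face of a 4-simplex.
\item[(iii)] In any triangulation of $N$ with $Y$ a subcomplex, every 3-simplex $\sigma\subset Y$ is a face of exactly one 4-simplex.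
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The open sets $W$ and $M\setminus C_0$ cover $M\setminus x_0$. In $W$ the three sets are the preimages under $q$ of the subpolyhedra $\{u=0\}$, $\{u\ge0\}$, $\{u\ge-\frac12\}$ (minus $y_1$). The set $M\setminus C_0$ misses $Y$ and is contained in $N$. So the three sets are locally subpolyhedra; they are closed in $M$ and miss $x_0$. Nondegeneracy gives $\dim Y\le3$. The complement of the compact set $\bar q^{-1}(\{u\le-\frac12\})$ is open in $M$, contains $N$ and lies in $N^+$.

(ii) $N\setminus Y=M\setminus C_0$ is open in $M$, so the open 4-simplices are dense in it. It is dense in $N$: a neighborhood in $W$ of a point of $Y$ is mapped by the open map $q$ onto a neighborhood of a point of $S_0$, which contains points with $u>0$. So $N$ is the union of its 4-simplices, and a 4-simplex containing an interior point of a simplex has that simplex as a face.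

(iii) Suppose $\sigma$ is a face of $k$ 4-simplices; $k\ge1$ by (ii). Since $\dim q^{-1}(B_q)\le2$, there is an interior point $x$ of $\sigma$ off $q^{-1}(B_q)$. Near $x$, $q$ is a homeomorphism carrying $(N,Y)$ to $(S_+,S_0)$. As $S_+\setminus y_1\cong S_0\times[0,1)$, the point $x$ has arbitrarily small neighborhoods $D$ in $N$ with $D\setminus Y$ connected. For small $D$, the set $D\setminus Y=D\setminus\sigma$ is the disjoint union of its nonempty open intersections with the interiors of the $k$ simplices. Hence $k=1$.
\end{proof}

\section{Extending the germ over $M$}\label{sec:extend}

On $N$ we want a coloring map, and on $C_0$ a map that factors through $\bar q$. For these to agree on $Y$, the colors on $Y$ must be pulled back from $S_0$, and $\bar q$ must be followed by a map $\Phi$ of $S$ that is itself a coloring map on $S_0$.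

\subsection*{Colored triangulations}
Choose a triangulation $T_0$ of $N$ with $Y$ a subcomplex $L_0$. By (R1) there are subdivisions $L$ of $L_0$ and $K$ of the triangulation of $S_0$ such that $q:L\to K$ is simplicial, and $L$ extends to a subdivision $T$ of $T_0$. Let $L',K',T'$ be the barycentric subdivisions, and color each vertex by the dimension of the simplex of which it is the barycenter. The vertices of a simplex have distinct colors. Since $q$ maps each simplex of $L$ linearly and injectively onto a simplex of $K$, it sends barycenters to barycenters, so $q:L'\to K'$ is simplicial and color preserving. A 4-simplex of $T'$ has colors $0,\dots,4$, and its vertex of color $4$ is not in $Y$ because $\dim Y\le3$. So the only 3-face that can lie in $Y$ is the one with colors $0,1,2,3$, which we call its \emph{base}.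

\subsection*{The target}
Let $\Delta$ be a 4-simplex with vertices $e_0,\dots,e_4$, and let $\Sigma=\Delta_+\cup\Delta_-$ be two copies of $\Delta$ glued along $\partial\Delta$. Let $c_\pm$ be the barycenter of $\Delta_\pm$. Writing $\Delta_-=c_-*\partial\Delta$ exhibits $\Sigma$ as the boundary of a 5-simplex, so it is a PL 4-sphere. Orient it so that $(e_0,\dots,e_4)$ is positive in $\Delta_+$ and negative in $\Delta_-$.

The plain coloring map of $N$ sends every 3-simplex of $L'$ onto the face $\delta=e_0e_1e_2e_3$. A matching map on $S_0$ would send the 3-sphere $S_0$ to the 3-ball $\delta$, and its suspension $\Phi$ could not be open along all of $S_0$ while mapping $S_\pm$ to cones over $\delta$. What is needed is a 3-sphere made of two copies of $\delta$, bounding a ball in $\Sigma$ that can receive $C_0$. We get it by pushing $\delta$ into $\Delta_+$ and into $\Delta_-$; see Figure~\ref{fig:target}. Let $b$ be the barycenter of $\delta$ and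
\[
S_*=\{c_+,c_-\}*\partial\delta,\qquad\Lambda=(c_+*\delta)\cup(c_-*\delta).
\]
Subdivide $\Delta_\pm$ into the cones from $c_\pm$ over the five 3-faces. Since $\delta=b*\partial\delta$, the cone over $\delta$ is $b*c_\pm*\partial\delta$. The other four faces form $e_4*\partial\delta$, so the remaining cones form $e_4*c_\pm*\partial\delta$. Hence
\[
\Lambda=b*S_*,\qquad\Sigma=\{b,e_4\}*S_*
\]
as triangulated polyhedra. Let
\[
\theta_\pm:\Delta_\pm=e_4*b*\partial\delta\longrightarrow e_4*c_\pm*\partial\delta\subset\Delta_\pm
\]
be the simplicial isomorphism that sends $b$ to $c_\pm$ and fixes $e_0,\dots,e_4$. It is the identity on $e_4*\partial\delta$, that is, on all 3-faces other than $\delta$, and it maps $\delta$ onto $c_\pm*\partial\delta$. It preserves orientation. Indeed, let $\{i,j,k,l\}=\{0,1,2,3\}$. Relative to $(e_4,e_l,e_i,e_j,e_k)$, the sign of $(e_4,x,e_i,e_j,e_k)$ is the sign of the barycentric coordinate of $x$ at $e_l$. This coordinate is $\frac14$ for $x=b$ and $\frac15$ for $x=c_\pm$.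

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!25] (0,0)--(2,1)--(4,0)--(2,-1)--cycle;
\draw (0,0)--(2,3)--(4,0)--(2,-3)--cycle;
\draw[dashed] (0,0)--(4,0);
\draw[dotted] (2,3)--(2,-3);
\draw[very thick] (0,0)--(2,1)--(4,0)--(2,-1)--cycle;
\fill (0,0) circle (2pt) (4,0) circle (2pt) (2,3) circle (2pt) (2,-3) circle (2pt) (2,1) circle (2pt) (2,-1) circle (2pt) (2,0) circle (2pt);
\node[left] at (0,0) {$e_0$}; \node[right] at (4,0) {$e_1$};
\node[above] at (2,3) {$e_2$}; \node[below] at (2,-3) {$e_2$};
\node[above right] at (2,1) {$c_+$}; \node[below right] at (2,-1) {$c_-$};
\node[above right] at (2,0) {$b$};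
\node at (3.7,1.9) {$\Delta_+$}; \node at (3.7,-1.9) {$\Delta_-$};
\end{tikzpicture}
\caption{The target sphere in dimension two. The triangles $\Delta_\pm$ share the dashed edge $\delta=e_0e_1$ with midpoint $b$, and their other edges are glued in pairs, so the two points $e_2$ coincide. The thick curve is $S_*$, two copies of $\delta$ pushed to the barycenters $c_\pm$. It bounds the shaded disk $\Lambda=b*S_*$ on one side and $e_2*S_*$ on the other. The map $\theta_\pm$ moves $b$ to $c_\pm$ and compresses $\Delta_\pm$ onto its unshaded part.}
\label{fig:target}
\end{figure}

\subsection*{The map on $N$}
For a 4-simplex $A$ of $T'$ let $\varepsilon(A)=\pm$ be the sign in $M$ of its vertices in color order, and let $\lambda_A:A\to\Delta_{\varepsilon(A)}$ be the linear isomorphism sending the vertex of color $j$ to $e_j$. It preserves orientation by the choice of $\varepsilon(A)$. Put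
\[
p_N|_A=\begin{cases}\theta_{\varepsilon(A)}\circ\lambda_A&\text{if the base of $A$ lies in }Y,\\ \lambda_A&\text{otherwise.}\end{cases}
\]
By Lemma~\ref{lem:N}(ii) these simplices cover $N$. Two distinct ones meet in a common proper face, which $\lambda_A$ and $\lambda_{A'}$ map in the same color preserving way into $\partial\Delta$. The factor $\theta_{\varepsilon(A)}$ changes the map on $\partial A$ only in the interior of the base, and by Lemma~\ref{lem:N}(iii) a base in $Y$ belongs to no other 4-simplex. So $p_N:N\to\Sigma$ is a well defined PL map, injective on each $A$ and of local degree $+1$ on its interior.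

\subsection*{The map $\Phi$ and the model $f_0$}
For a 3-simplex $\rho$ of $K'$ with vertices $r_0,\dots,r_3$ in color order, let $\varepsilon(\rho)$ be the sign of $(r_0,r_1,r_2,r_3,y_1)$ in $S=\{y_0,y_1\}*K'$. Define $\kappa:S_0\to S_*$ on $\rho$ as the color preserving linear isomorphism $\rho\to\delta$ followed by $\theta_{\varepsilon(\rho)}|_\delta$. On proper faces of $\rho$ this is the color preserving linear map into $\partial\delta$, so $\kappa$ is well defined. If $K''$ arises from $K'$ by coning each $\partial\rho$ from the barycenter $\hat\rho$, then $\kappa:K''\to S_*$ is simplicial, with $r_i\mapsto e_i$ and $\hat\rho\mapsto c_{\varepsilon(\rho)}$, and injective on simplices. Let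
\[
\Phi:S=\{y_0,y_1\}*S_0\longrightarrow\{b,e_4\}*S_*=\Sigma
\]
be the join of $y_0\mapsto b$, $y_1\mapsto e_4$ with $\kappa$. On $y_1*\rho$, with $\varepsilon=\varepsilon(\rho)$, compare $\Phi$ with $\theta_\varepsilon\circ\nu$, where $\nu:y_1*\rho\to\Delta_\varepsilon$ is linear with $r_i\mapsto e_i$, $y_1\mapsto e_4$. Both maps send $(y_1,\hat\rho,r_i,r_j,r_k)$ linearly to $(e_4,c_\varepsilon,e_i,e_j,e_k)$, so they are equal. The map $\nu$ preserves orientation, since $(r_0,\dots,r_3,y_1)$ and $(e_0,\dots,e_4)\subset\Delta_\varepsilon$ both have sign $\varepsilon$, and so does $\theta_\varepsilon$. By Lemma~\ref{lem:susp}, $\Phi$ is positive, hence open with finite fibers. Therefore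
\[
f_0=\Phi\circ\bar q:E_0\to\Sigma
\]
is open with finite fibers, that is, a branched covering, and it is positive on $W$.

\subsection*{Gluing}
The signs $\varepsilon(A)$ were read in $M$ and the signs $\varepsilon(\rho)$ in $S$. They match because $q$ preserves orientation and maps the side of $N$ to the side of $y_1$.

\begin{lemma}\label{lem:glue}
$p_N=f_0$ on $Y$. The resulting map $p:M\to\Sigma$, equal to $p_N$ on $N$ and to $f_0$ on $C_0$, is positive on $M\setminus x_0$.
\end{lemma}

\begin{proof}
On $Y$ we have $f_0=\kappa\circ q$. On a simplex of $L'$ of dimension at most $2$, both $\kappa q$ and $p_N$ are the color preserving linear map into $\partial\delta$, where $\theta_\pm$ is the identity.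

Let $\sigma$ be a 3-simplex of $L'$, $A$ the unique 4-simplex of $T'$ containing it, and $\rho=q(\sigma)$. On $\sigma$, $p_N$ and $\kappa q$ are the color preserving isomorphism $\sigma\to\delta$ followed by $\theta_{\varepsilon(A)}$ and $\theta_{\varepsilon(\rho)}$ respectively. So we must show $\varepsilon(A)=\varepsilon(\rho)$, that is, that the linear isomorphism $\mu:A\to y_1*\rho$ which equals $q$ on $\sigma$ and sends the vertex of color $4$ to $y_1$ preserves orientation. Take an interior point $x$ of $\sigma$ off $q^{-1}(B_q)$ and an open neighborhood $D$ of $x$ in $W$ such that $D\cap N\subset A$, $D\cap Y\subset\sigma$, and $q$ maps $D$ homeomorphically onto a connected open set $H$. Define $j:H\to S$ as the identity on $H\cap S_-$ and as $\mu\circ(q|_D)^{-1}$ on $H\cap S_+=q(D\cap N)$. The two formulas agree on $H\cap S_0$, where $\mu=q$. The map $j$ is injective because $\mu(A\setminus\sigma)\subset\{u>0\}$. So $j$ has constant local degree, equal to $+1$ on $\{u<0\}$. On $\{u>0\}$ this says that $\mu$ and $q$ have the same local degree, which is $+1$.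

Thus $p$ is well defined and continuous. It is PL on the closed subpolyhedra $N$ and $C_0\setminus x_0=q^{-1}(S_-\setminus y_0)$, hence on $M\setminus x_0$, and it has finite fibers on each. It is a local homeomorphism of local degree $+1$ on the open 4-simplices of $T'$, which are dense in $N$, and on a dense open subset of $O_0\setminus x_0$.
\end{proof}

\section{Models along $N$}\label{sec:stars}

Away from $x_0$ the map $p$ is PL, so near each point it is a cone over a map of links, and suspending this map gives a model. The larger polyhedron $N^+$ ensures that the points of $Y$ also have full neighborhoods.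

By (R1) choose triangulations $T^+$ of $N^+$, with $N$ a subcomplex, and $R$ of $\Sigma$ such that $p:T^+\to R$ is simplicial. By Lemma~\ref{lem:glue} it is injective on simplices and preserves orientation on 4-simplices. Let $v$ be a vertex of $T^+$ in $N$ and $w=p(v)$. Write $\operatorname{St}$ for the closed star and $\operatorname{lk}$ for the link, so $\operatorname{St}(v)=v*\operatorname{lk}(v)$. Since $v$ is interior to $N^+$ in the PL manifold $M\setminus x_0$, the link $\operatorname{lk}(v)$ is a PL 3-sphere, and so is $\operatorname{lk}(w)$. If $\tau$ is a simplex of $\operatorname{lk}(v)$, then $p$ maps $v*\tau$ isomorphically onto the simplex $w*p(\tau)$, so $p(\tau)\subset\operatorname{lk}(w)$. Thus $p$ restricts to a simplicial map $\ell_v:\operatorname{lk}(v)\to\operatorname{lk}(w)$, injective on simplices, and $p|_{\operatorname{St}(v)}$ is its cone.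

Put
\[
C_v=\operatorname{St}(v),\qquad O_v=\operatorname{St}(v)\setminus\operatorname{lk}(v),\qquad E_v=\{v,v'\}*\operatorname{lk}(v),
\]
with $v'$ a new vertex, so that $C_v$ is a proper compact subset of the PL 4-sphere $E_v$ and $O_v$ is open in $E_v$. The open cone $O_v$ is homeomorphic to $\mathbf R^4$, hence open in $M$ by invariance of domain. Orient $E_v$ compatibly with $O_v\subset M$. By (R2) the closed complement of the PL ball $\operatorname{St}(w)$ in $\Sigma$ is a PL ball with boundary $\operatorname{lk}(w)$, and by (R3) it is PL homeomorphic to a cone $w'*\operatorname{lk}(w)$ by a map that is the identity on $\operatorname{lk}(w)$. This identifies $\Sigma$ with $\{w,w'\}*\operatorname{lk}(w)$, keeping $\operatorname{St}(w)$ fixed. Let $f_v:E_v\to\Sigma$ be the join of $v\mapsto w$, $v'\mapsto w'$ with $\ell_v$. Then $f_v=p$ on $C_v$, so $f_v$ preserves orientation on each 4-simplex $v*\tau$. By Lemmas \ref{lem:susp} and~\ref{lem:open}, $f_v$ is positive and a branched covering.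

\begin{proof}[Proof of Proposition~\ref{prop:models}]
Let $I$ consist of $0$ and the vertices of $T^+$ in $N$; it is finite because $M$, and hence $N$, is compact. The data $E_0,O_0,C_0$ of Section~\ref{sec:wild}, $f_0,p$ of Section~\ref{sec:extend} and $E_v,O_v,C_v,f_v$ above have all the required properties, once we see that the $O_i$ cover $M=N\cup O_0$. A point of $N$ lies in an open simplex of the subcomplex $N$, hence in the open star $O_v$ of any vertex $v$ of that simplex.
\end{proof}

This completes the proof of Theorems \ref{thm:main} and~\ref{thm:supp}.

\begin{thebibliography}{9}

\bibitem{DS} S. Donaldson, D. Sullivan, \emph{Quasiconformal 4-manifolds}, Acta Math. 163 (1989).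

\bibitem{FQ} Freedman, Quinn, \emph{Topology of 4-manifolds}.

\bibitem{Heinonen} Juha Heinonen, \emph{The branch set of a quasiregular mapping}, arXiv:math/0304333 (2003).

\bibitem{PZ} R. Piergallini, D. Zuddas, \emph{On branched covering representation of 4-manifolds}, J. London Math. Soc. (2019).

\bibitem{Quinn} F. Quinn, \emph{Ends of maps III}, J. Diff. Geom. 17 (1982).

\bibitem{Rickman} S. Rickman, \emph{Quasiregular Mappings}.

\bibitem{RS} Rourke, Sanderson, \emph{Introduction to PL Topology}.

\bibitem{Vaisala} V\"ais\"al\"a, \emph{Discrete open mappings on manifolds} (1966).

\end{thebibliography}
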